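
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{Zero mean dimension and infinite entropy for finitely generated modules over group rings}


\begin{abstract}
Let $\Gamma$ be a discrete amenable group and $\mathcal M$ a finitely generated $\mathbb Z\Gamma$-module. If the action of $\Gamma$ on the Pontryagin dual $\widehat{\mathcal M}$ has mean dimension zero, must it have finite topological entropy? We show that the answer is no, by an explicit cyclic module over the group ring of $\bigoplus_{i\ge1}\mathbb Z/2\mathbb Z$. We then characterize the amenable groups for which the implication holds, in terms of annihilators in $\mathbb Z\Gamma$. The implication fails whenever $\Gamma$ has finite subgroups of arbitrarily large order, and for elementary amenable groups it fails only then.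
\end{abstract}

\section{Introduction}

\subsection*{The question}
Let $\Gamma$ be a discrete amenable group with identity $e$, and write $\mathbb T=\mathbb R/\mathbb Z$. A (left) $\mathbb Z\Gamma$-module $\mathcal M$ has a Pontryagin dual $\widehat{\mathcal M}=\mathrm{Hom}(\mathcal M,\mathbb T)$, a compact Hausdorff abelian group on which $\Gamma$ acts by continuous automorphisms via
\[
(s\chi)(a)=\chi(s^{-1}a)\qquad(s\in\Gamma,\ \chi\in\widehat{\mathcal M},\ a\in\mathcal M).
\]
Two numerical invariants of this action are compared below. A \emph{left F\o lner net} is a net of nonempty finite sets $F\subseteq\Gamma$ with $|KF\setminus F|/|F|\to0$ for every finite $K\subseteq\Gamma$; amenability means that one exists. For a continuous action of $\Gamma$ on a compact Hausdorff space $X$, a finite open cover $\mathcal U$ of $X$ and a nonempty finite $F\subseteq\Gamma$, put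
\begin{gather*}
\mathcal U^F=\bigvee_{s\in F}s^{-1}\mathcal U,\qquad
N(\mathcal U)=\min\{|\mathcal U'|:\mathcal U'\subseteq\mathcal U\text{ a subcover}\},\\
\mathrm{ord}(\mathcal U)=\max_{x\in X}\sum_{U\in\mathcal U}1_U(x)-1,\qquad
\mathcal D(\mathcal U)=\min_{\mathcal V}\mathrm{ord}(\mathcal V),
\end{gather*}
where $\mathcal V$ ranges over the finite open covers of $X$ refining $\mathcal U$. The \emph{mean dimension} and the \emph{topological entropy} are
\[
\mathrm{mdim}(X)=\sup_{\mathcal U}\lim_F\frac{\mathcal D(\mathcal U^F)}{|F|},\qquad
\mathrm h(X)=\sup_{\mathcal U}\lim_F\frac{\log N(\mathcal U^F)}{|F|}.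
\]
Here $\mathcal U$ ranges over finite open covers of $X$ and $F$ runs along a left F\o lner net; the limits exist and do not depend on the net.

Informally, mean dimension counts real parameters per group element, and entropy counts units of discrete information per group element. For $\mathcal M=\mathbb Z\Gamma$ the dual is the shift on $\mathbb T^\Gamma$, of mean dimension $1$. For $\mathcal M=(\mathbb Z/n\mathbb Z)\Gamma$ it is the shift on $n$ symbols, of mean dimension $0$ and entropy $\log n$. One real parameter carries infinitely much information, and indeed it is known that $\mathrm h(X)<\infty$ implies $\mathrm{mdim}(X)=0$. The converse is known for the duals of finitely presented modules: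
\begin{equation}\label{eq:fp}
\mathcal M \text{ finitely presented}\ \Longrightarrow\ \bigl(\mathrm{mdim}(\widehat{\mathcal M})=0\iff\mathrm h(\widehat{\mathcal M})<\infty\bigr).
\end{equation}
The converse fails for arbitrary modules. If $\mathcal M=\bigoplus_{n\ge2}(\mathbb Z/n\mathbb Z)\Gamma$, then $\widehat{\mathcal M}$ is totally disconnected, so every finite open cover is refined by a clopen partition and $\mathrm{mdim}(\widehat{\mathcal M})=0$; but the shift on $n$ symbols sits inside $\widehat{\mathcal M}$ for every $n$, so $\mathrm h(\widehat{\mathcal M})=\infty$. This module is not finitely generated, which leaves the following question, posed by Li and Liang \cite{LL}.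

\begin{quote}
\emph{Let $\mathcal M$ be a finitely generated $\mathbb Z\Gamma$-module with $\mathrm{mdim}(\widehat{\mathcal M})=0$. Must $\mathrm h(\widehat{\mathcal M})$ be finite?}
\end{quote}

\subsection*{What one might guess}
If $\mathbb Z\Gamma$ is left Noetherian, every finitely generated module is finitely presented and \eqref{eq:fp} gives the answer yes. This covers $\Gamma=\mathbb Z$, by Hilbert's basis theorem, and finite $\Gamma$. For finite $\Gamma$ it is also visible directly: a left F\o lner net is eventually equal to $\Gamma$, and mean dimension is $\mathrm{rank}(\mathcal M)/|\Gamma|$ (Proposition~\ref{prop:rank}). If it vanishes, then $\mathcal M$ is a finitely generated torsion group, hence finite, and the entropy is $\log|\mathcal M|/|\Gamma|$. Moreover the infinite direct sum above cannot be imitated literally, since an infinite direct sum of nonzero modules is never finitely generated. So yes is a reasonable guess.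

On the other hand, mean dimension sees only the \emph{rank} of abelian groups, whereas entropy also sees \emph{torsion}. A single generator with infinitely many relations leaves room for torsion of unbounded exponent, provided the torsion of large exponent is spread thinly enough. Large finite subgroups of $\Gamma$ provide the room.

\subsection*{Results}

\begin{theorem}\label{thm:counter}
For $\Gamma=\bigoplus_{i\ge1}\mathbb Z/2\mathbb Z$ there is a cyclic $\mathbb Z\Gamma$-module $\mathcal M$ with $\mathrm{mdim}(\widehat{\mathcal M})=0$ and $\mathrm h(\widehat{\mathcal M})=+\infty$.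
\end{theorem}

So the answer is no. To see which groups are responsible, say that a discrete amenable group $\Gamma$ \emph{has property} (E) if every finitely generated $\mathbb Z\Gamma$-module $\mathcal M$ with $\mathrm{mdim}(\widehat{\mathcal M})=0$ has $\mathrm h(\widehat{\mathcal M})<\infty$.

\begin{theorem}\label{thm:criterion}
For a discrete amenable group $\Gamma$ the following are equivalent.
\begin{enumerate}
\item[\textup{(1)}] $\Gamma$ has property \textup{(E)}.
\item[\textup{(2)}] Every finitely generated $\mathcal M$ with $\mathrm{mdim}(\widehat{\mathcal M})=0$ is a quotient of a finitely presented $\mathcal M_0$ with $\mathrm{mdim}(\widehat{\mathcal M_0})=0$.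
\item[\textup{(3)}] Every left ideal $J$ of $\mathbb Z\Gamma$ with $\mathrm{mdim}(\widehat{\mathbb Z\Gamma/J})=0$ contains a finite set $S$ without nonzero common right annihilator: if $a\in\mathbb Z\Gamma$ and $Sa=0$, then $a=0$.
\end{enumerate}
If they fail, there is a cyclic module with mean dimension $0$ and entropy $+\infty$.
\end{theorem}

\begin{theorem}\label{thm:finsub}
If a discrete amenable group $\Gamma$ has finite subgroups of arbitrarily large order, then \textup{(E)} fails, and a cyclic module is a counterexample.
\end{theorem}

In the other direction, for $a\in\mathbb Z\Gamma$ let $r_a\colon\ell^2\Gamma\to\ell^2\Gamma$ be right multiplication $x\mapsto xa$, and let $\dim$ denote von Neumann dimension (recalled in Section~\ref{sec:positive}).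

\begin{theorem}\label{thm:positive}
A discrete amenable group $\Gamma$ has property \textup{(E)} if $\mathbb Z\Gamma$ has no zero divisors. It also has property \textup{(E)} if there is $c>0$ such that $\dim\ker r_a\le1-c$ for all $0\ne a\in\mathbb Z\Gamma$.
\end{theorem}

Recall that the \emph{elementary amenable} groups form the smallest class that contains all finite and all abelian groups and is closed under subgroups, quotients, extensions and directed unions.

\begin{corollary}\label{cor:ea}
An elementary amenable group has property \textup{(E)} if and only if the orders of its finite subgroups are bounded.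
\end{corollary}

Section~\ref{sec:upper} bounds mean dimension by a density of ranks, and Section~\ref{sec:counter} proves Theorem~\ref{thm:counter}; nothing else is needed for the negative answer. The later sections turn the example into the criterion. In the proofs, the quoted fact \eqref{eq:fp} is used only for the implication (2)$\Rightarrow$(1) of Theorem~\ref{thm:criterion}, hence only for positive results.

\section{Ranks bound mean dimension from above}\label{sec:upper}

\subsection*{Conventions}
We write $a=\sum_ta(t)t$ for $a\in\mathbb Z\Gamma$, so that $(sa)(t)=a(s^{-1}t)$. For a subset $G\subseteq\Gamma$ let $\mathbb ZG$ be the abelian group of elements of $\mathbb Z\Gamma$ supported in $G$, and for $a\in\mathbb Z\Gamma$ let $\mathbb ZG\,a=\{xa:x\in\mathbb ZG\}$; in particular $\mathbb ZF^{-1}$ consists of the elements supported in the set $F^{-1}$. The same notation is used with coefficients $\mathbb Q$ or $\mathbb C$.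

If $A$ is a subgroup of the abelian group $\mathcal M$, restriction $\widehat{\mathcal M}\to\widehat A$ is surjective because $\mathbb T$ is divisible. If $A$ is finitely generated of rank $r$, then $\widehat A$ is isomorphic to $\mathbb T^r$ times a finite group.

A surjection $\mathcal M\to\mathcal C$ of modules makes $\widehat{\mathcal C}$ a closed $\Gamma$-invariant subset of $\widehat{\mathcal M}$. Whenever $Y\subseteq X$ is closed and invariant, $\mathrm h(Y)\le\mathrm h(X)$: write each member of a finite open cover $\mathcal U$ of $Y$ as $U'\cap Y$ with $U'$ open in $X$, and let $\mathcal U'$ consist of these $U'$ together with $X\setminus Y$. Each member of $\mathcal U'^F$ meets $Y$ in a member of $\mathcal U^F$ or not at all, so $N(\mathcal U^F)\le N(\mathcal U'^F)$.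

We use two facts of dimension theory. First, every finite open cover of a finite disjoint union of $r$-dimensional tori has a finite open refinement of order at most $r$. Second, \emph{Lebesgue's covering theorem}: if no member of a finite open cover of a cube $[0,1]^r$ meets two opposite faces, then some point lies in at least $r+1$ members. We also note that $\mathcal D(\mathcal U)\le\mathcal D(\mathcal V)$ if $\mathcal V$ refines $\mathcal U$, and that $\mathcal D(\pi^{-1}\mathcal W)\le\mathcal D(\mathcal W)$ for a continuous map $\pi\colon X\to Y$ and a finite open cover $\mathcal W$ of $Y$, since refinements of $\mathcal W$ can be pulled back.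

\subsection*{The rank function}
Let $\mathcal M$ be generated by a finite family $S$. For a finite set $G\subseteq\Gamma$ let $\langle GS\rangle$ be the \emph{abelian} subgroup of $\mathcal M$ generated by all $gs$ with $g\in G$, $s\in S$, and put
\[
\varphi_{\mathcal M}(G)=\varphi(G)=\mathrm{rank}\,\langle GS\rangle .
\]
For $\mathcal M=\mathbb Z\Gamma^n/L$ we always take for $S$ the images of the standard basis vectors. Then $\langle GS\rangle=(\mathbb ZG)^n/(L\cap(\mathbb ZG)^n)$.

\begin{lemma}\label{lem:upper}
Along every left F\o lner net, $\mathrm{mdim}(\widehat{\mathcal M})\le\liminf_F\varphi(F^{-1})/|F|$.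
\end{lemma}

\begin{proof}
Let $\mathcal U$ be a finite open cover of $\widehat{\mathcal M}$. The topology of $\widehat{\mathcal M}$ is that of pointwise convergence, and every element of $\mathcal M$ is an integer combination of elements $gs$, $g\in\Gamma$, $s\in S$. By compactness $\mathcal U$ is therefore refined by a finite open cover $\mathcal V$ pulled back from $\widehat{\langle ES\rangle}$ for some finite $E\subseteq\Gamma$. Since $(s\chi)(a)=\chi(s^{-1}a)$, membership of $\chi$ in a member of $s^{-1}\mathcal V$ depends only on $\chi$ restricted to $\langle s^{-1}ES\rangle$. Hence $\mathcal V^F$ is the pullback of a finite family of open subsets of the dual of $\langle F^{-1}ES\rangle$; this family covers the dual because restriction is surjective. The dual is a finite disjoint union of tori of dimension $\varphi(F^{-1}E)$, so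
\[
\mathcal D(\mathcal U^F)\le\mathcal D(\mathcal V^F)\le\varphi(F^{-1}E)\le\varphi(F^{-1})+|S|\,|F^{-1}E\setminus F^{-1}|
=\varphi(F^{-1})+|S|\,|E^{-1}F\setminus F| .
\]
For fixed $\mathcal U$ the set $E$ is fixed, and the last term is $o(|F|)$ by the F\o lner condition. Divide by $|F|$, take the limit inferior, and then the supremum over $\mathcal U$.
\end{proof}

\section{A cyclic counterexample}\label{sec:counter}

For a cyclic module with generator $\bar1$ we identify $\chi\in\widehat{\mathcal M}$ with the point $x\in\mathbb T^\Gamma$, $x_t=\chi(t\bar1)$. Then $(sx)_t=x_{s^{-1}t}$. Before giving the module we explain the idea on two small groups.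

\subsection*{Groups of order two and four}
Let $\Gamma=\{e,h\}$ have order two and let $\mathcal M=\mathbb Z\Gamma/(N(h-1))$ with $N\ge1$. Since $h\cdot N(h-1)=-N(h-1)$, the ideal is $\mathbb Z\,N(h-1)$, so $\mathcal M\cong\mathbb Z\oplus\mathbb Z/N$ as an abelian group and
\[
\widehat{\mathcal M}=\{(x_e,x_h)\in\mathbb T^2:\ N(x_h-x_e)=0\}
\]
consists of $N$ parallel circles in a torus. The relation has cut the dimension per group element from $1$ to $\frac12$. It does so whatever $N$ is, and the number $N$ of circles is at our disposal.

Now add a second element of order two. Let $H_1=\{e,h\}\subset H_2=\{e,h,g,gh\}$, let $N_1\mid N_2$, and impose $N_1(h-1)=0$ together with $N_2(g-1)=N_2(gh-1)=0$. In the dual, $x_h-x_e$ and $x_{gh}-x_g$ lie in $\frac1{N_1}\mathbb Z/\mathbb Z$ and $x_g-x_e$ lies in $\frac1{N_2}\mathbb Z/\mathbb Z$; the other relations follow because $N_1\mid N_2$. So the dual is a union of $N_1^2N_2$ circles: the dimension per group element is $\frac14$, and the logarithm of the number of circles per group element is $\frac12\log N_1+\frac14\log N_2$.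

The pattern continues. Doubling the group from $H_{k-1}$ to $H_k$ gives two copies of the previous configuration whose base values differ by an element of $\frac1{N_k}\mathbb Z/\mathbb Z$. The number of circles becomes $c_k=c_{k-1}^2N_k$, whence
\[
\frac{\log c_k}{2^k}=\frac{\log c_{k-1}}{2^{k-1}}+\frac{\log N_k}{2^k}.
\]
Each step halves the dimension per group element and adds $2^{-k}\log N_k$ to the logarithmic count. Nothing prevents us from choosing $N_k$ so large that $2^{-k}\log N_k$ is unbounded.

\subsection*{The module}
Let $\Gamma=\bigoplus_{i\ge1}\mathbb Z/2\mathbb Z$ and let $H_m$ ($m\ge0$) be the subgroup of the first $m$ summands, so $|H_m|=2^m$ and $\Gamma=\bigcup_mH_m$. The sequence $(H_m)$ is left F\o lner: a finite $K$ lies in $H_m$ for all large $m$, and then $KH_m\setminus H_m=\emptyset$. Put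
\[
N_k=2^{k2^k}\quad(k\ge1),
\]
so that $N_k\mid N_{k+1}$, let $J$ be the left ideal generated by all $N_k(h-1)$ with $k\ge1$ and $h\in H_k$, and let $\mathcal M=\mathbb Z\Gamma/J$. Then
\[
\widehat{\mathcal M}=\{x\in\mathbb T^\Gamma:\ N_k(x_{th}-x_t)=0\ \text{ for all }k\ge1,\ h\in H_k,\ t\in\Gamma\}.
\]

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
\emph{Mean dimension.} Let $m\ge1$. In $\mathcal M$ we have $N_m(h\bar1-\bar1)=0$ for $h\in H_m$. So the abelian group $\langle H_m\bar1\rangle$ is generated by $\bar1$ and torsion elements, and $\varphi(H_m)\le1$. As $H_m^{-1}=H_m$, Lemma~\ref{lem:upper} gives $\mathrm{mdim}(\widehat{\mathcal M})\le\liminf_m2^{-m}=0$.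

\emph{Entropy.} We look at the points of $\widehat{\mathcal M}$ that are constant on the cosets of $H_{k-1}$. For these the relations with exponents $N_1,\dots,N_{k-1}$ are void, so that a full shift on $N_k$ symbols per coset remains. Precisely, for $k\ge1$ let
\[
Y_k=\bigl\{x\in(\tfrac1{N_k}\mathbb Z/\mathbb Z)^\Gamma:\ x_{th}=x_t\ \text{ for all }t\in\Gamma,\ h\in H_{k-1}\bigr\},
\]
the set of all functions on the coset space $\Gamma/H_{k-1}$ with values in a set of $N_k$ symbols. It is closed and $\Gamma$-invariant. To see that it is contained in $\widehat{\mathcal M}$, let $x\in Y_k$, $j\ge1$, $h\in H_j$ and $t\in\Gamma$. If $j\le k-1$, then $x_{th}-x_t=0$. If $j\ge k$, then $N_k\mid N_j$, so $N_j$ kills both $x_{th}$ and $x_t$.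

Let $\mathcal U$ be the clopen partition of $Y_k$ according to the value of $x_e$. Since $(sx)_e=x_{s^{-1}}$, the partition $\mathcal U^{H_m}$ records the restriction $x|_{H_m}$. Let $m\ge k-1$. The values of $x$ on the $|H_m|/|H_{k-1}|$ cosets of $H_{k-1}$ in $H_m$ are arbitrary, so $N(\mathcal U^{H_m})=N_k^{|H_m|/|H_{k-1}|}$ and
\[
\mathrm h(\widehat{\mathcal M})\ge\mathrm h(Y_k)\ge\frac{\log N_k}{2^{k-1}}=\frac{k2^k\log2}{2^{k-1}}=2k\log2 .
\]
This holds for all $k$, so $\mathrm h(\widehat{\mathcal M})=+\infty$.
\end{proof}

\subsection*{What made it work}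
For $k\ge0$ let $I_k$ be the left ideal generated by the elements $h-1$ with $h\in H_k$. The union $I=\bigcup_kI_k$ is the augmentation ideal, and $\mathbb Z\Gamma/I=\mathbb Z$ has mean dimension $0$ and finite rank. We have replaced $I$ by the smaller ideal $J=\sum_{k\ge1}N_kI_k$. If $G\subseteq H_m$ with $m\ge1$, then $I\cap\mathbb ZG\subseteq I_m$, so $N_m(I\cap\mathbb ZG)\subseteq J\cap\mathbb ZG$. Thus on each finite piece $\mathbb ZG$ the ideal changes only up to finite index, and the rank function stays the same; but torsion is created. The torsion of exponent $N_k$ is visible because $I_{k-1}$ has a nonzero right annihilator, namely $\sum_{h\in H_{k-1}}h$: right multiplication by it modulo $N_k$ kills $J$ and maps $\mathcal M$ onto a module isomorphic to $(\mathbb Z/N_k)[\Gamma/H_{k-1}]$, whose dual is $Y_k$. The general construction in Section~\ref{sec:criterion} starts, in place of $I$, from any left ideal whose quotient has mean dimension zero and whose finite subsets all have nonzero right annihilators.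

\section{Mean dimension as a density of ranks}

To recognize small mean dimension from a single finite set, we need Lemma~\ref{lem:upper} in a sharp form.

\begin{proposition}\label{prop:rank}
Let $\mathcal M$ be a finitely generated $\mathbb Z\Gamma$-module with finite generating family $S$. Then
\[
\mathrm{mdim}(\widehat{\mathcal M})=\lim_F\frac{\varphi(F^{-1})}{|F|}=\inf_G\frac{\varphi(G)}{|G|},
\]
where $F$ runs along a left F\o lner net and $G$ ranges over all nonempty finite subsets of $\Gamma$.
\end{proposition}

\begin{proof}
\emph{Lower bound for mean dimension.} The idea is to embed a cube of dimension $\varphi(F^{-1})$ in $\widehat{\mathcal M}$ whose opposite faces are separated by $\mathcal U^F$, for a fixed cover $\mathcal U$. Let $\mathcal U$ be the join, over $s\in S$, of the two-element covers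
$\{\{\chi:\chi(s)\ne0\},\ \{\chi:\chi(s)\ne\frac12\}\}$. Fix $F$, put $r=\varphi(F^{-1})$, choose a set $B\subseteq F^{-1}S$ of $r$ elements whose images in $\mathcal M\otimes_{\mathbb Z}\mathbb Q$ are linearly independent, and extend these images to a $\mathbb Q$-basis of $\mathcal M\otimes_{\mathbb Z}\mathbb Q$. For $y\in[0,\frac12]^B$ let $\sigma(y)\in\widehat{\mathcal M}$ be the composition
\[
\mathcal M\to\mathcal M\otimes_{\mathbb Z}\mathbb Q\to\mathbb R\to\mathbb T,
\]
where the middle map is the $\mathbb Q$-linear functional with value $y_b$ at the image of $b\in B$ and $0$ at the other basis vectors. The map $\sigma$ is continuous, because for fixed $a\in\mathcal M$ the value $\sigma(y)(a)$ is a fixed rational combination of the $y_b$ modulo $1$; and $\sigma(y)(b)=y_b$ modulo $1$.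

Each member of $\mathcal U^F$ lies, for every $b\in B$, in $\{\chi:\chi(b)\ne0\}$ or in $\{\chi:\chi(b)\ne\frac12\}$, because $b=t^{-1}s$ with $t\in F$, $s\in S$, and $(t\chi)(s)=\chi(b)$. So if $\mathcal W$ is a finite open cover refining $\mathcal U^F$, then no member of $\sigma^{-1}\mathcal W$ meets two opposite faces $y_b=0$ and $y_b=\frac12$ of the cube. By Lebesgue's theorem $\mathrm{ord}(\mathcal W)\ge r$. Hence $\mathcal D(\mathcal U^F)\ge\varphi(F^{-1})$ for all $F$, and $\mathrm{mdim}(\widehat{\mathcal M})\ge\limsup_F\varphi(F^{-1})/|F|$. With Lemma~\ref{lem:upper} this proves the first equality.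

\emph{The infimum.} Since $|F^{-1}|=|F|$, the limit is at least the infimum. For the converse note that $\varphi$ is monotone, that $\varphi(sG)=\varphi(G)$, and that $\varphi$ is submodular:
\[
\varphi(G_1\cup G_2)+\varphi(G_1\cap G_2)\le\varphi(G_1)+\varphi(G_2).
\]
Indeed, for the subgroups $A_i=\langle G_iS\rangle$ we have $\mathrm{rank}(A_1+A_2)+\mathrm{rank}(A_1\cap A_2)=\mathrm{rank}\,A_1+\mathrm{rank}\,A_2$, and $A_1\cap A_2\supseteq\langle(G_1\cap G_2)S\rangle$. In other words, adding an element to a smaller set increases $\varphi$ at least as much as adding it to a larger one.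

Let $G$ and $F'=\{g_1,\dots,g_l\}$ be nonempty and finite, with the $g_i$ distinct, and let $\delta_i=\varphi(\{g_1,\dots,g_i\})-\varphi(\{g_1,\dots,g_{i-1}\})$, so $\varphi(F')=\sum_i\delta_i$. Building up $sG\cap F'$ in the induced order, submodularity gives $\varphi(sG\cap F')\ge\sum_{g_i\in sG}\delta_i$. Each $g_i$ lies in $sG$ for exactly $|G|$ elements $s$, namely those of $g_iG^{-1}\subseteq F'G^{-1}$. Therefore
\[
|G|\,\varphi(F')=\sum_{s\in F'G^{-1}}\ \sum_{g_i\in sG}\delta_i\le\sum_{s\in F'G^{-1}}\varphi(sG\cap F')\le|F'G^{-1}|\,\varphi(G).
\]
For $F'=F^{-1}$ we have $|F^{-1}G^{-1}|=|GF|\le|F|+|GF\setminus F|$. Divide by $|F|\,|G|$ and pass to the limit to get $\lim_F\varphi(F^{-1})/|F|\le\varphi(G)/|G|$.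
\end{proof}

In particular $\varphi_{\mathbb Z\Gamma}(G)=|G|$, so $\mathrm{mdim}(\widehat{\mathbb Z\Gamma})=1$.

\section{Finite presentations and annihilators}

When is the mean dimension of a finitely presented module zero? The rank formula turns this into linear algebra over $\mathbb Q$, and the answer is dual: no nonzero element may be annihilated by all relations. We begin with the observation that a nonzero element of $\mathbb Z\Gamma$ has many independent translates.

\begin{lemma}\label{lem:disjoint}
Let $0\ne a\in\mathbb Z\Gamma$, $E=\mathrm{supp}(a)$, and let $G\subseteq\Gamma$ be finite. There is $G'\subseteq G$ with $|G'|\ge|G|/|E|^2$ such that the sets $sE$, $s\in G'$, are pairwise disjoint. Consequently $\mathrm{rank}(\mathbb ZG\,a)\ge|G|/|E|^2$.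
\end{lemma}

\begin{proof}
Let $G'\subseteq G$ be maximal with the sets $sE$, $s\in G'$, pairwise disjoint. By maximality, for every $g\in G$ there is $s\in G'$ with $gE\cap sE\ne\emptyset$, that is, $g\in sEE^{-1}$. So $|G|\le|G'|\,|E|^2$. The elements $sa$, $s\in G'$, are nonzero with disjoint supports, hence independent.
\end{proof}

\begin{proposition}\label{prop:fp}
Let $L\subseteq\mathbb Z\Gamma^n$ (row vectors) be generated as a left submodule by $f_1,\dots,f_m$, where $f_i=(f_{i1},\dots,f_{in})$. Then $\mathrm{mdim}(\widehat{\mathbb Z\Gamma^n/L})=0$ if and only if no nonzero column $a\in\mathbb Z\Gamma^n$ satisfies $f_ia=\sum_jf_{ij}a_j=0$ for all $i$.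
\end{proposition}

\begin{proof}
($\Rightarrow$) Let $a$ be such a column with $a_j\ne0$. The map $\mathbb Z\Gamma^n\to\mathbb Z\Gamma$, $x\mapsto xa$, kills $L$ and maps $(\mathbb ZG)^n$ onto a group containing $\mathbb ZG\,a_j$. By Lemma~\ref{lem:disjoint}, $\varphi(G)\ge|G|/|\mathrm{supp}(a_j)|^2$ for all $G$, and Proposition~\ref{prop:rank} gives positive mean dimension.

($\Leftarrow$) Suppose no such $a$ exists over $\mathbb Z$. Clearing denominators, none exists over $\mathbb Q$. Let $E\ni e$ be finite and contain all $\mathrm{supp}(f_{ij})$. For finite $F\ne\emptyset$ the linear map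
\[
(\mathbb QF)^n\to(\mathbb Q\,EF)^m,\qquad a\mapsto(f_ia)_i,
\]
is injective, so its matrix has rank $n|F|$. We claim that most rows of this matrix are elements of $L$ in disguise. By $(f_ia)(g)=\sum_j\sum_{h\in F}f_{ij}(gh^{-1})a_j(h)$, the row with index $(i,g)$, $g\in EF$, is
\[
(j,h)\mapsto f_{ij}(gh^{-1})=(g^{-1}f_{ij})(h^{-1}).
\]
After re-indexing by $h\mapsto h^{-1}$ this is the restriction of $g^{-1}f_i\in L$ to $F^{-1}$. Let $R=\{g\in EF:E^{-1}g\subseteq F\}$. If $g\in R$, then $g^{-1}E\subseteq F^{-1}$, so nothing is cut off and the row is the element $g^{-1}f_i$ of $L\cap(\mathbb ZF^{-1})^n$. Deleting the $m|EF\setminus R|$ other rows lowers the rank by at most their number. Finally $EF\setminus R=\bigcup_{c\in E}(EF\setminus cF)$, and $|EF\setminus cF|=|EF|-|F|=|EF\setminus F|$ since $e\in E$. Thus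
\[
\mathrm{rank}\bigl(L\cap(\mathbb ZF^{-1})^n\bigr)\ge n|F|-m|E|\,|EF\setminus F| ,
\]
that is, $\varphi(F^{-1})\le m|E|\,|EF\setminus F|=o(|F|)$, and the mean dimension is $0$ by Proposition~\ref{prop:rank}.
\end{proof}

\begin{remark}\label{rem:compact}
Finite generation of $L$ is used only for ($\Leftarrow$), to bound the number of boundary rows; the proof of ($\Rightarrow$) works for every $L$. So if $J$ is a left ideal with $\mathrm{mdim}(\widehat{\mathbb Z\Gamma/J})=0$, then no nonzero $a$ satisfies $Ja=0$. The right annihilators of the finite subsets of $J$ form a downward directed family with intersection $0$, and condition (3) of Theorem~\ref{thm:criterion} asks that $0$ be a member of this family. For $\Gamma=\bigoplus_{i\ge1}\mathbb Z/2\mathbb Z$ and $J$ the augmentation ideal this does not happen: a finite subset of $J$ lies in $\mathbb ZH_k$ for some $k$, and every element of $J\cap\mathbb ZH_k$ is annihilated by $\sum_{h\in H_k}h$.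
\end{remark}

\section{The criterion}\label{sec:criterion}

For (1)$\Rightarrow$(3) we need a lower bound for entropy that grows with the exponent of torsion.

\begin{lemma}\label{lem:entropy}
Let $0\ne a\in\mathbb Z\Gamma$, $E=\mathrm{supp}(a)$, and let $\alpha$ be a nonzero coefficient of $a$. Let $N\ge1$, let $\bar a$ be the image of $a$ in $(\mathbb Z/N)\Gamma$, and let $\mathcal C=(\mathbb Z/N)\Gamma\,\bar a$. Then
\[
\mathrm h(\widehat{\mathcal C})\ge|E|^{-2}\log(N/|\alpha|).
\]
\end{lemma}

\begin{proof}
For finite $G\subseteq\Gamma$ let $\langle G\bar a\rangle$ be the subgroup of $\mathcal C$ generated by all $g\bar a$, $g\in G$. We first bound its order from below. Write $\alpha=a(t_0)$ and take $G'\subseteq G$ as in Lemma~\ref{lem:disjoint}. Because the sets $sE$, $s\in G'$, are disjoint, the coefficient of $\sum_{s\in G'}c_ss\bar a$ at $st_0$ is $c_s\alpha$ mod $N$. It takes $q=N/\gcd(N,\alpha)$ values, independently for each $s\in G'$. As $q\ge1$ and $q\ge N/|\alpha|$,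
\[
|\langle G\bar a\rangle|\ge q^{|G'|}\ge q^{|G|/|E|^2}\ge(N/|\alpha|)^{|G|/|E|^2}.
\]

Let $\mathcal U$ be the clopen partition of $\widehat{\mathcal C}$ by the value $\chi(\bar a)\in\frac1N\mathbb Z/\mathbb Z$. The partition $\mathcal U^F$ records the values $\chi(s^{-1}\bar a)$, $s\in F$, that is, the restriction of $\chi$ to the finite group $\langle F^{-1}\bar a\rangle$. Every character of this group extends to $\mathcal C$, so $N(\mathcal U^F)=|\langle F^{-1}\bar a\rangle|$. Apply the bound with $G=F^{-1}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]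
(2)$\Rightarrow$(1). If $\mathcal M$ is a quotient of $\mathcal M_0$ as in (2), then $\mathrm h(\widehat{\mathcal M_0})<\infty$ by \eqref{eq:fp}, and $\mathrm h(\widehat{\mathcal M})\le\mathrm h(\widehat{\mathcal M_0})$ because $\widehat{\mathcal M}\subseteq\widehat{\mathcal M_0}$ is closed and invariant.

\smallskip
(3)$\Rightarrow$(2). We show by induction on $n\ge1$ that every submodule $J\subseteq\mathbb Z\Gamma^n$ with $\mathrm{mdim}(\widehat{\mathbb Z\Gamma^n/J})=0$ contains a finite set $S$ that annihilates no nonzero column in $\mathbb Z\Gamma^n$. This gives (2): if $\mathcal M=\mathbb Z\Gamma^n/J$ and $L\subseteq J$ is the submodule generated by $S$, then $\mathcal M_0=\mathbb Z\Gamma^n/L$ is finitely presented, maps onto $\mathcal M$, and has mean dimension $0$ by Proposition~\ref{prop:fp}.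

For $n=1$ the claim is (3). Let $n\ge2$. Put $J_1=\{g\in\mathbb Z\Gamma:(g,0,\dots,0)\in J\}$, and let $J'\subseteq\mathbb Z\Gamma^{n-1}$ be the projection of $J$ to the last $n-1$ coordinates. The module $\mathbb Z\Gamma/J_1$ is the submodule of $\mathbb Z\Gamma^n/J$ generated by the first basis vector, and $\mathbb Z\Gamma^{n-1}/J'$ is the quotient by that submodule. So $\varphi_{\mathbb Z\Gamma/J_1}$ and $\varphi_{\mathbb Z\Gamma^{n-1}/J'}$ are both at most $\varphi_{\mathbb Z\Gamma^n/J}$, and by Proposition~\ref{prop:rank} both modules have mean dimension $0$. By (3) and the inductive hypothesis there are finite sets $S_1\subseteq J_1$ and $S'\subseteq J'$ without nonzero annihilators. For each $f'\in S'$ choose $g_{f'}\in\mathbb Z\Gamma$ with $(g_{f'},f')\in J$, and let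
\[
S=\{(s,0):s\in S_1\}\cup\{(g_{f'},f'):f'\in S'\}\subseteq J .
\]
If the column with entries $a_1$ and $a'$ is annihilated by $S$, then $S_1a_1=0$, so $a_1=0$; then $S'a'=0$, so $a'=0$.

\smallskip
(1)$\Rightarrow$(3). Suppose $J$ violates (3): $\mathrm{mdim}(\widehat{\mathbb Z\Gamma/J})=0$, and every finite subset of $J$ has a nonzero common right annihilator. We construct a cyclic module of mean dimension $0$ and infinite entropy, so that (1) fails. As in Section~\ref{sec:counter}, we multiply larger and larger finitely generated pieces of $J$ by larger and larger integers: this keeps ranks under control, and the annihilators of the pieces detect the torsion that is created.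

\emph{Layers.} By the infimum in Proposition~\ref{prop:rank} there are nonempty finite sets $G_k$, $k\ge1$, with
$\varphi_{\mathbb Z\Gamma/J}(G_k)\le|G_k|/k$. Each $J\cap\mathbb ZG_k$ is a finitely generated abelian group. So, adding its generators to those of the previous ideal, we obtain finitely generated left ideals $J_1\subseteq J_2\subseteq\cdots\subseteq J$ with $J_k\supseteq J\cap\mathbb ZG_k$. Applying the assumption on $J$ to a finite generating set of $J_k$, we find $0\ne a_k\in\mathbb Z\Gamma$ with $J_ka_k=0$. Let $E_k=\mathrm{supp}(a_k)$ and let $\alpha_k$ be a nonzero coefficient of $a_k$.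

\emph{Exponents.} Let $N_1=1$ and choose inductively a positive multiple $N_{k+1}$ of $N_k$ with $N_{k+1}\ge|\alpha_k|e^{k|E_k|^2}$. Put
\[
J_\infty=\sum_{k\ge1}N_kJ_k,\qquad\mathcal M=\mathbb Z\Gamma/J_\infty .
\]

\emph{Mean dimension.} Since $J_\infty\cap\mathbb ZG_k\supseteq N_k(J\cap\mathbb ZG_k)$,
\[
\varphi_{\mathcal M}(G_k)\le|G_k|-\mathrm{rank}(J\cap\mathbb ZG_k)=\varphi_{\mathbb Z\Gamma/J}(G_k)\le|G_k|/k .
\]
By the infimum in Proposition~\ref{prop:rank}, one set $G_k$ is enough to conclude that $\mathrm{mdim}(\widehat{\mathcal M})\le1/k$. This holds for every $k$, so the mean dimension is $0$.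

\emph{Entropy.} Consider the homomorphism $\mathbb Z\Gamma\to(\mathbb Z/N_{k+1})\Gamma$, $x\mapsto xa_k$ mod $N_{k+1}$. It kills $N_jJ_j$ for every $j$: if $j\le k$, because $J_ja_k\subseteq J_ka_k=0$; if $j\ge k+1$, because $N_{k+1}\mid N_j$. So $\mathcal M$ maps onto $\mathcal C_k=(\mathbb Z/N_{k+1})\Gamma\,\bar a_k$, and by Lemma~\ref{lem:entropy}
\[
\mathrm h(\widehat{\mathcal M})\ge\mathrm h(\widehat{\mathcal C_k})\ge|E_k|^{-2}\log(N_{k+1}/|\alpha_k|)\ge k
\]
for every $k$. Hence $\mathrm h(\widehat{\mathcal M})=+\infty$. Since $\mathcal M$ is cyclic, this also proves the last assertion of the theorem.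
\end{proof}

\section{Large finite subgroups}

For a finite subgroup $K$ put $s_K=\sum_{h\in K}h$. Multiplying on the right by $s_K$ identifies the elements of each coset $gK$, so the density of ranks drops by a factor $|K|$. In Section~\ref{sec:counter} the subgroups $H_k$ were nested, and so were the left annihilators of $s_{H_k}$. In general they need not be nested; taking products of the $s_K$ repairs this.

\begin{proof}[Proof of Theorem~\ref{thm:finsub}]
Choose finite subgroups $K_k$ with $|K_k|\ge k$, and put
\[
a_k=s_{K_1}s_{K_2}\cdots s_{K_k},\qquad A_k=\{x\in\mathbb Z\Gamma:xa_k=0\}\qquad(k\ge1).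
\]
The sum of the coefficients of $a_k$ is $\prod_{i\le k}|K_i|\ne0$, because this sum is multiplicative; so $a_k\ne0$. Since $a_{k+1}=a_ks_{K_{k+1}}$, we have $A_1\subseteq A_2\subseteq\cdots$, and $J=\bigcup_kA_k$ is a left ideal. Every finite subset of $J$ lies in some $A_k$ and is annihilated on the right by $a_k\ne0$. It remains to show that $\mathrm{mdim}(\widehat{\mathbb Z\Gamma/J})=0$; then condition (3) of Theorem~\ref{thm:criterion} fails for $J$, and that theorem provides a cyclic counterexample.

Fix $k$, put $K=K_k$ and write $a_k=bs_K$ with $b=s_{K_1}\cdots s_{K_{k-1}}$ ($b=1$ if $k=1$); let $E=\mathrm{supp}(b)$. Since $A_k\subseteq J$ and $A_k\cap\mathbb ZF^{-1}$ is the kernel of $x\mapsto xa_k$ on $\mathbb ZF^{-1}$,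
\[
\varphi_{\mathbb Z\Gamma/J}(F^{-1})\le\varphi_{\mathbb Z\Gamma/A_k}(F^{-1})=\mathrm{rank}(\mathbb ZF^{-1}a_k).
\]
The group $\mathbb ZF^{-1}a_k$ lies in the span of the elements $gs_K$ with $g\in F^{-1}E$, and $gs_K$ depends only on the coset $gK$. Counting cosets, we find that the rank is at most
\[
\frac{|F^{-1}EK|}{|K|}=\frac{|KE^{-1}F|}{|K|}\le\frac{|F|+|KE^{-1}F\setminus F|}{|K|}.
\]
By Proposition~\ref{prop:rank}, $\mathrm{mdim}(\widehat{\mathbb Z\Gamma/J})\le1/|K_k|\le1/k$ for every $k$.
\end{proof}

For $\Gamma=\bigoplus_{i\ge1}\mathbb Z/2\mathbb Z$ and $K_k=H_k$, the relation $s_Hs_{H'}=|H|s_{H'}$ for $H\subseteq H'$ shows that $a_k$ is a positive multiple of $s_{H_k}$. Then $J$ is the augmentation ideal, and we are back in the situation of Section~\ref{sec:counter}.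

\section{Groups for which the implication holds}\label{sec:positive}

Recall the von Neumann dimension. Let $\delta_g$, $g\in\Gamma$, be the standard basis of $\ell^2\Gamma$, on which $\Gamma$ acts unitarily by left translations. If $V\subseteq\ell^2\Gamma$ is a closed left-invariant subspace with orthogonal projection $p$, then $p$ commutes with left translations, so $\langle p\delta_g,\delta_g\rangle$ does not depend on $g$. Its value is $\dim V\in[0,1]$. For $a\in\mathbb Z\Gamma$ the bounded operator $r_a$ commutes with left translations, so $\dim\ker r_a$ is defined.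

\begin{lemma}\label{lem:kernel}
For $0\ne a\in\mathbb Z\Gamma$ and every finite $G\subseteq\Gamma$, $\mathrm{rank}(\mathbb ZG\,a)\ge|G|(1-\dim\ker r_a)$.
\end{lemma}

\begin{proof}
Let $p$ be the orthogonal projection onto $\ker r_a$. Let $W=\{x\in\mathbb CG:xa=0\}$, with orthogonal projection $p_W$. As $W\subseteq\ker r_a$, we have $p_W\le p$; as $W\subseteq\mathbb CG$, the trace of $p_W$ is computed on $\delta_g$, $g\in G$. So
\[
\dim_{\mathbb C}W=\sum_{g\in G}\langle p_W\delta_g,\delta_g\rangle\le\sum_{g\in G}\langle p\delta_g,\delta_g\rangle=|G|\dim\ker r_a .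
\]
Finally, $\mathrm{rank}(\mathbb ZG\,a)=\dim_{\mathbb C}(\mathbb CG\,a)=|G|-\dim_{\mathbb C}W$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
In both cases we verify condition (3) of Theorem~\ref{thm:criterion}. Let $J$ be a left ideal with $\mathrm{mdim}(\widehat{\mathbb Z\Gamma/J})=0$.

\emph{No zero divisors.} Since $\mathrm{mdim}(\widehat{\mathbb Z\Gamma})=1$, we have $J\ne0$. Any $0\ne f\in J$ has no nonzero right annihilator, so $S=\{f\}$ works.

\emph{Gap condition.} Lemma~\ref{lem:disjoint} bounds the density of ranks from below by a constant that depends on $a$; the hypothesis makes the constant uniform. By Proposition~\ref{prop:rank} choose a finite set $G\ne\emptyset$ with $\varphi_{\mathbb Z\Gamma/J}(G)<c|G|$, and let $S$ be a finite generating set of the abelian group $J\cap\mathbb ZG$. If $Sa=0$ with $a\ne0$, then the map $x\mapsto xa$ on $\mathbb ZG$ factors through $\mathbb ZG/(J\cap\mathbb ZG)$, so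
\[
\mathrm{rank}(\mathbb ZG\,a)\le\varphi_{\mathbb Z\Gamma/J}(G)<c|G|.
\]
But Lemma~\ref{lem:kernel} and the hypothesis give $\mathrm{rank}(\mathbb ZG\,a)\ge c|G|$, a contradiction. So $S$ has no nonzero right annihilator.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:ea}]
If the orders of the finite subgroups are unbounded, (E) fails by Theorem~\ref{thm:finsub}. Suppose they are bounded, and let $\ell$ be their least common multiple. By Linnell's theorem (\cite{Linnell}; see \cite[Theorem 10.19]{Lueck}) the strong Atiyah conjecture holds over $\mathbb C$ for elementary amenable groups whose finite subgroups have bounded order. In particular $\dim\ker r_a\in\frac1\ell\mathbb Z$ for all $a\in\mathbb Z\Gamma$. If $\Gamma$ is uncountable, apply this to the countable subgroup $\Gamma_0$ generated by $\mathrm{supp}(a)$. It is elementary amenable, and the orders of its finite subgroups divide $\ell$. The operator $r_a$ preserves each $\ell^2(g\Gamma_0)$, so $\ker r_a$ is the orthogonal sum of translates of the corresponding kernel in $\ell^2\Gamma_0$, and the dimension is the same.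

Let $a\ne0$, and let $p$ be the orthogonal projection onto $\ker r_a$. If $\dim\ker r_a=\langle p\delta_e,\delta_e\rangle$ were $1$, then $\delta_e\in\ker r_a$, that is, $a=0$. So $\dim\ker r_a<1$, hence $\dim\ker r_a\le1-\frac1\ell$, and Theorem~\ref{thm:positive} applies with $c=1/\ell$.
\end{proof}

\begin{remark}
Let $\Gamma$ be an amenable group that is not elementary amenable and whose finite subgroups have bounded order. For such a group, Theorem~\ref{thm:positive} reduces (E) to a gap below $1$ for the numbers $\dim\ker r_a$, $0\ne a\in\mathbb Z\Gamma$. This gap would follow from the strong Atiyah conjecture for $\Gamma$, by the argument just given. We do not claim it unconditionally.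
\end{remark}

\begin{thebibliography}{9}

\bibitem{LL} Hanfeng Li and Bingbing Liang, \emph{Mean Dimension, Mean Rank, and von Neumann--L\"uck Rank}, arXiv:1307.5471 (2013).

\bibitem{Linnell} P. Linnell, \emph{Division rings and group von Neumann algebras}, Forum Math. 5 (1993).

\bibitem{Lueck} W. L\"uck, \emph{$L^2$-Invariants}.

\end{thebibliography}

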